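\title{The $D$-module length of iterated local cohomology\\ is independent of the coefficient field}

\begin{abstract}
Let $S$ be a complete regular local ring of equal characteristic. Every coefficient field $K$ of $S$ determines a ring $D(S,K)$ of $K$-linear differential operators, over which the iterated local cohomology modules of $S$ have finite length. We prove that this length does not depend on $K$; more precisely, the number of composition factors with a given associated prime does not depend on $K$. In characteristic zero we let all derivations of $S$ act and compare endomorphism algebras. In characteristic $p$ we use the Frobenius action to express the length as the length of a semilinear Galois representation whose construction does not involve $K$.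
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $S$ is a complete regular local ring of equal characteristic, with maximal ideal $\mathfrak m$, residue field $k$ and dimension $n$, and $x_1,\dots,x_n$ is a fixed regular system of parameters. A \emph{coefficient field} of $S$ is a subfield $K\subset S$ that maps isomorphically onto $k$. For every coefficient field we have $S=K[[x_1,\dots,x_n]]$.

Fix a coefficient field $K$. The only operator of order $\le -1$ is $0$, and a $K$-linear map $Q\colon S\to S$ is a \emph{differential operator of order $\le t$} if $[Q,s]=Qs-sQ$ has order $\le t-1$ for every $s\in S$. These operators form a ring $D_K=D(S,K)$ that contains $S$ as the operators of order $\le0$. If $N$ is a left $D_K$-module and $f\in S$, the localization $N_f$ has a unique $D_K$-module structure for which $N\to N_f$ is $D_K$-linear; for derivations it is given by the quotient rule. For an ideal $J=(f_1,\dots,f_r)$ the local cohomology modules $H^i_J(N)$ are the cohomology modules of the \v{C}ech complex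
\[
0\to N\to\bigoplus_a N_{f_a}\to\bigoplus_{a<b}N_{f_af_b}\to\cdots\to N_{f_1\cdots f_r}\to0,
\]
and so they are again $D_K$-modules. Starting from $N=S$ and iterating, we obtain for natural numbers $i_1,\dots,i_\ell$ and ideals $J_1,\dots,J_\ell$ of $S$ the $D_K$-module
\begin{equation}\label{eq:iterated}
M=H^{i_\ell}_{J_\ell}\cdots H^{i_2}_{J_2}H^{n-i_1}_{J_1}(S).
\end{equation}
It is known that $M$ has finite length over $D_K$, and we take this as given. We write $\ell_K$ for the length over $D_K$. This length is a finiteness that the $S$-module structure does not see: for $n=1$ the module $H^1_{(x)}(S)=S_x/S$ has infinite length over $S$, but it is simple over $D_K$, as we check below in characteristic zero. The $S$-module $M$ is defined without any choice of $K$, while the ring $D_K$ depends on $K$. The following question is posed in \cite{NWZ}.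

\begin{quote}
Given two coefficient fields $K$ and $L$ of $S$, is $\ell_K(M)=\ell_L(M)$ for every module $M$ of the form \eqref{eq:iterated}?
\end{quote}

The answer is yes, in a refined form. A simple $D_K$-module has exactly one associated prime as an $S$-module (Lemma~\ref{lem:ass}). For a $D_K$-module $M$ of finite length and a prime $P$ of $S$, let $\ell_{K,P}(M)$ be the number of composition factors of $M$ with associated prime $P$. Then $\ell_K(M)=\sum_P\ell_{K,P}(M)$, and $\ell_{K,P}$ is additive in short exact sequences by the Jordan--H\"older theorem.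

\begin{theorem}\label{thm:main}
Let $M=H^{i_\ell}_{J_\ell}\cdots H^{i_2}_{J_2}H^{n-i_1}_{J_1}(S)$. For all coefficient fields $K,L$ of $S$ and all primes $P$ of $S$ we have $\ell_{K,P}(M)=\ell_{L,P}(M)$. In particular $\ell_K(M)=\ell_L(M)$.
\end{theorem}

The easy cases suggest this answer. If $k$ is perfect of characteristic $p$, then $K=\bigcap_eS^{p^e}$, because $K=K^{p^e}$ and $S^{p^e}\subset K[[x_1^{p^e},\dots,x_n^{p^e}]]$. If $k$ is algebraic over $\mathbb Q$, then $K$ is the set of elements of $S$ algebraic over $\mathbb Q$, by the uniqueness in Hensel's lemma. In both cases there is only one coefficient field. In general, let $\varphi$ be the automorphism of $S$ that fixes the $x_i$ and sends $a\in K$ to the element of $L$ with the same residue. Then $\varphi D_K\varphi^{-1}=D_L$, so $\ell_K(M)=\ell_L(M')$, where $M'$ is formed with the ideals $\varphi(J_j)$. This settles the question when the $J_j$ are generated by polynomials in the $x_i$ with integer coefficients; otherwise $\varphi$ may move the ideals, and the argument gives nothing.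

Two examples show that the statement is not formal. First, the length is not an invariant of the underlying $S$-module. Let $S=K[[x]]$ in characteristic zero and $\partial=d/dx$. The nonzero proper $S$-submodules of $S_x$ are the $x^jS$, $j\in\mathbb Z$, and $\partial x^j=jx^{j-1}$ shows that only $S$ is stable under $\partial$; so $S$ and $S_x/S$ are simple and $\ell_K(S_x)=2$. If we let $\partial$ act on $S_x$ as $d/dx+\frac1{2x}$ instead, then $x^j\mapsto(j+\frac12)x^{j-1}$, no $x^jS$ is stable, and the length is $1$. Second, even for the natural structures the submodules depend on the coefficient field.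

\begin{example}\label{ex:twofields}
Let $k_0$ be a prime field, $K=k_0(t)$ and $S=K[[x]]$. A nonzero polynomial in $t+x$ over $k_0$ is a unit of $S$, so $L=k_0(t+x)$ is a second coefficient field. Let $\partial^K$, $\partial^L$ be the derivatives with respect to $x$ that are linear over $K$, $L$, and let $\delta$ be the derivation that applies $d/dt$ to each coefficient of a series in $K[[x]]$. Then
\[
\partial^L=\partial^K-\delta,
\]
since both sides kill $t+x$, send $x$ to $1$, and are $x$-adically continuous. In $S\oplus S$ the submodule $S\cdot(1,t)$ is stable under $D_K$, whose elements commute with $t$. It is not stable under $D_L$, because $\partial^L(1,t)=(0,-1)$.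
\end{example}

So we cannot hope to find one composition series that serves both rings. In each characteristic we use instead a structure on $M$ that is defined without $K$ and induces the $D_K$-structure for every $K$: the action of all derivations of $S$ in characteristic zero, the action of Frobenius in characteristic $p$. A composition series for this structure reduces the problem to a module that is simple for it. Such a module turns out to be semisimple over $D_K$, and it remains to count its summands by means of an object that does not involve $K$. In characteristic zero (Section~\ref{sec:zero}) this object is an $S$-algebra $\mathfrak A\subset\operatorname{End}_S(M)$ with $\mathfrak A/\mathfrak m\mathfrak A\cong\operatorname{End}_{D_K}(M)$ for every $K$. In characteristic $p$ (Section~\ref{sec:p}) it is a Galois representation. Theorem~\ref{thm:main} follows from Proposition~\ref{prop:admissible} and Theorem~\ref{thm:A} in characteristic zero, and from Theorem~\ref{thm:B} in characteristic $p$.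

\section{Associated primes and completeness}\label{sec:prelim}

This section collects four facts that are used in both characteristics. For an ideal $I$ and an $S$-module $N$, let $\Gamma_I(N)$ be the submodule of elements killed by a power of $I$.

\begin{lemma}\label{lem:order}
Let $Q\in D_K$ have order $\le t$ and let $s\ge0$.
\begin{enumerate}
\item[(a)] $Q(\mathfrak m^{s+t})\subset\mathfrak m^s$. In particular $Q$ is $\mathfrak m$-adically continuous.
\item[(b)] If $N$ is a $D_K$-module, $I$ an ideal, and $u\in N$ is killed by $I^s$, then $Qu$ is killed by $I^{s+t}$. In particular $\Gamma_I(N)$ is a $D_K$-submodule.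
\end{enumerate}
\end{lemma}

\begin{proof}
Both statements are trivial for $s=0$ and for $t=-1$, and we use induction on $s+t$. For (a), let $f\in\mathfrak m$ and $g\in\mathfrak m^{s+t-1}$. Then $Q(fg)=fQ(g)+[Q,f](g)$ with $Q(g)\in\mathfrak m^{s-1}$ and $[Q,f](g)\in\mathfrak m^s$. For (b), let $f\in I$. Then $fQu=Q(fu)-[Q,f]u$, and both terms are killed by $I^{s+t-1}$.
\end{proof}

\begin{lemma}\label{lem:ass}
A simple $D_K$-module $N$ has exactly one associated prime $P$, and $N=\Gamma_P(N)$.
\end{lemma}

\begin{proof}
Since $S$ is noetherian and $N\ne0$, there is an associated prime $P$. Then $\Gamma_P(N)$ is a nonzero $D_K$-submodule, so $N=\Gamma_P(N)$, and every associated prime $P'$ contains a power of $P$, hence $P$. By symmetry $P'=P$.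
\end{proof}

\begin{lemma}\label{lem:krull}
Let $X$ be a finitely generated $S$-module. It is $\mathfrak m$-adically complete, and:
\begin{enumerate}
\item[(a)] \emph{(Krull)} every submodule $X'$ is closed, that is, $X'=\bigcap_t(X'+\mathfrak m^tX)$;
\item[(b)] \emph{(Chevalley)} if $X_0\supset X_1\supset\cdots$ are submodules with $\bigcap_jX_j=0$, then for every $t$ we have $X_j\subset\mathfrak m^tX$ for $j\gg0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Krull's intersection theorem for $X/X'$. For (b), the images of the $X_j$ in the module $X/\mathfrak m^tX$ of finite length are equal for $j\gg0$ to a submodule $Y_t$, and $Y_{t+1}\to Y_t$ is surjective. An element of $\varprojlim Y_t\subset X$ lies in $X_j+\mathfrak m^tX$ for all $j$ and $t$, hence in $\bigcap_jX_j=0$ by (a). Since $\varprojlim Y_t$ maps onto each $Y_t$, we get $Y_t=0$.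
\end{proof}

\begin{lemma}\label{lem:noether}
Let $P$ be a prime of $S$, $d=\dim S/P$, and let $y_1,\dots,y_d\in\mathfrak m$ map to a system of parameters of $S/P$. Then the map from the power series ring $K[[y_1,\dots,y_d]]$ to $S/P$ is injective and finite.
\end{lemma}

\begin{proof}
The ring $S/(P+(y))$ has finite length, hence finite dimension over $K$, and Nakayama's lemma for complete rings \cite[Thm.~8.4]{Mat} gives finiteness. The image of $K[[y]]$ then has dimension $d$, while a proper quotient of the domain $K[[y]]$ has smaller dimension.
\end{proof}

\section{Characteristic zero}\label{sec:zero}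

In this section $k$ has characteristic zero. For a coefficient field $K$ let $\partial_i=\partial_i^K$ be the $K$-linear partial derivatives of $S=K[[x]]$; note that $\partial_i^K(x_j)$ equals $1$ or $0$ according as $i=j$ or not, for every $K$. The ring $D_K$ is the free left $S$-module on the monomials $\partial^\alpha$, and a $D_K$-module is the same as an $S$-module with commuting additive operators $\partial_i$ that satisfy $\partial_i(sm)=\partial_i(s)m+s\partial_im$. The operators of order $\le j$ form $D_K^{\le j}=\bigoplus_{|\alpha|\le j}S\partial^\alpha$, and the associated graded ring is the polynomial ring $S[\xi_1,\dots,\xi_n]$.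

Let $N$ be generated over $D_K$ by finitely many elements $u_1,\dots,u_r$ and put $N_j=\sum_iD_K^{\le j}u_i$. Then $\operatorname{gr}N=\bigoplus_jN_j/N_{j-1}$ is a finitely generated graded $S[\xi]$-module, whose Krull dimension does not depend on the generators. The module $N$ is \emph{holonomic} if $N=0$ or this dimension is $n$. Holonomicity passes to $D_K$-subquotients, finite direct sums and localizations $N_f$, and holonomic modules have finite length \cite[Ch.~3]{Bj}; see \cite[\S2]{Lyu93}.

\subsection{Modules with an action of all derivations}

Let $\operatorname{Der}(S)$ be the $S$-module of all derivations of $S$, that is, of all additive maps $S\to S$ satisfying the Leibniz rule. It contains the $\partial_i^K$ for every $K$.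

\begin{definition}
A \emph{$\mathfrak D$-module} is an $S$-module $M$ with an action of $\operatorname{Der}(S)$, additive in both arguments, such that
\[
(s\partial)m=s(\partial m),\qquad\partial(sm)=\partial(s)m+s\,\partial m,\qquad[\partial,\partial']m=\partial\partial'm-\partial'\partial m .
\]
It is a $D_K$-module for every $K$. A $\mathfrak D$-module $M$ is \emph{admissible} if
\begin{enumerate}
\item[($\star$)] there are finitely generated $S$-submodules $F_0\subset F_1\subset\cdots$ with union $M$ and $\operatorname{Der}(S)F_j\subset F_{j+1}$ for all $j$;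
\item[(H)] $M$ is holonomic over $D_K$ for every coefficient field $K$.
\end{enumerate}
\end{definition}

The point of ($\star$) is uniformity: one step of the filtration absorbs all derivations at once, although $\operatorname{Der}(S)$ is not assumed to be finitely generated.

\begin{proposition}\label{prop:admissible}
Admissibility passes to $\mathfrak D$-subquotients, finite direct sums and localizations $M_f$. The modules \eqref{eq:iterated} are admissible $\mathfrak D$-modules, and the induced $D_K$-structures are the natural ones.
\end{proposition}

\begin{proof}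
Condition (H) has these properties by the facts just recalled. For ($\star$), take the induced filtrations on submodules, quotients and sums. On $M_f$ let
\[
\partial(f^{-j}m)=f^{-j-1}\bigl(f\,\partial m-j\,\partial(f)m\bigr),
\]
the unique extension that obeys the Leibniz rule. In each of the other two axioms the difference of the two sides is $S$-linear in $m\in M_f$ and vanishes on the image of $M$, so it vanishes. Put $F_j(M_f)=f^{-j}\operatorname{im}(F_j)$. These submodules increase, since $f^{-j}m=f^{-j-1}(fm)$, their union is $M_f$, and the displayed formula gives $\partial F_j(M_f)\subset F_{j+1}(M_f)$.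

The module $S$ is admissible: take $F_j=S$, and note that $\operatorname{gr}S=S$ has dimension $n$. The maps in the \v{C}ech complex of a $\mathfrak D$-module are $\mathfrak D$-linear, so induction on $\ell$ finishes the proof; the $D_K$-structures are the natural ones because $S$ and the $\partial_i$ generate $D_K$.
\end{proof}

We regard a $K$-algebra as a $k$-algebra through the isomorphism $K\to k$.

\begin{theorem}\label{thm:A}
Let $M$ be an admissible $\mathfrak D$-module. Then $\ell_{K,P}(M)=\ell_{L,P}(M)$ for all $P$, $K$, $L$. If $M$ is a simple $\mathfrak D$-module, then $M\cong N_K^{\,s}$ over $D_K$ with $N_K$ simple and $s$ independent of $K$, and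
\[
\operatorname{End}_{D_K}(M)\cong\operatorname{End}_{D_L}(M),\qquad\operatorname{End}_{D_K}(N_K)\cong\operatorname{End}_{D_L}(N_L)
\]
as finite-dimensional $k$-algebras.
\end{theorem}

\subsection{Horizontal elements, and an example}

The tool that passes from one coefficient field to another is Taylor's formula in the following form.

\begin{lemma}\label{lem:horizontal}
Let $X$ be a finitely generated $S$-module with commuting additive operators $\nabla_1,\dots,\nabla_n$ such that $\nabla_i(s\theta)=\partial_i^K(s)\theta+s\nabla_i\theta$. For $\theta\in X$ the series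
\[
\epsilon(\theta)=\sum_\alpha\frac{(-x)^\alpha}{\alpha!}\nabla^\alpha\theta
\]
converges, $\epsilon(\theta)\equiv\theta\bmod\mathfrak mX$, and $\nabla_i\epsilon(\theta)=0$ for all $i$. Consequently $X$ is generated over $S$ by the elements killed by all $\nabla_i$, which we call \emph{horizontal}.
\end{lemma}

\begin{proof}
The term with index $\alpha$ lies in $\mathfrak m^{|\alpha|}X$, which gives convergence and the congruence. The Leibniz rule gives $\nabla_i(\mathfrak m^tX)\subset\mathfrak m^{t-1}X$, so $\nabla_i$ may be applied term by term. With $e_i$ the $i$-th unit vector,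
\[
\nabla_i\epsilon(\theta)=-\sum_{\alpha_i\ge1}\frac{(-x)^{\alpha-e_i}}{(\alpha-e_i)!}\nabla^\alpha\theta+\sum_\alpha\frac{(-x)^\alpha}{\alpha!}\nabla^{\alpha+e_i}\theta=0 .
\]
So the horizontal elements map onto $X/\mathfrak mX$, and Nakayama's lemma applies.
\end{proof}

\begin{example}\label{ex:rotation}
Take $K=\mathbb Q(t)$, $L=\mathbb Q(t+x)$, $S=K[[x]]$ and $\delta$ as in Example~\ref{ex:twofields}. For a derivation $\partial$ of $S$, the difference $\partial-\partial(x)\partial^K-\partial(t)\delta$ kills $t$ and $x$, hence $K[x]$, hence $S$ by continuity; so $\operatorname{Der}(S)=S\partial^K\oplus S\delta$, and a $\mathfrak D$-module is an $S$-module with two commuting operators $\partial^K,\delta$ that obey the Leibniz rule. Let $M=Se_1\oplus Se_2$ be free, with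
\[
\partial^Ke_1=\partial^Ke_2=0,\qquad\delta e_1=e_2,\qquad\delta e_2=-e_1 .
\]
It is admissible, being finite free over $S$. Over $D_K$ it is $S^2$, of length $2$.

It is a simple $\mathfrak D$-module. By Lemma~\ref{lem:horizontal} a $D_K$-submodule has the form $SY$ with $Y\subset Ke_1\oplus Ke_2$ a $K$-subspace, and if $SY$ is stable under $\delta$, so is $Y$. The line $Ke_2$ is not stable. The line $K(e_1+fe_2)$ is stable only if $\delta(e_1+fe_2)=-fe_1+(1+f')e_2$ is proportional to $e_1+fe_2$, that is, $f'=-1-f^2$. This has no solution in $\mathbb Q(t)$: if $f$ has a pole at infinity, the right side has larger degree, and otherwise $f'$ vanishes at infinity while $-1-f(\infty)^2\ne0$.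

Now let $\partial^L=\partial^K-\delta$ act. The series of Lemma~\ref{lem:horizontal} for $\nabla=\partial^L$ give
\[
f_1=\epsilon(e_1)=\sum_a\frac{x^a}{a!}\delta^ae_1=\cos x\,e_1+\sin x\,e_2,\qquad f_2=\epsilon(e_2)=-\sin x\,e_1+\cos x\,e_2 .
\]
Thus $M=Sf_1\oplus Sf_2\cong S^2$ over $D_L$, again of length $2$. No proper nonzero submodule is stable under both rings, because $\partial^K$ and $\partial^L$ span $\operatorname{Der}(S)$. What the two structures share is visible on endomorphisms: $\operatorname{End}_{D_K}(M)$ is $\operatorname{Mat}_2(K)$ in the basis $(e_i)$, $\operatorname{End}_{D_L}(M)$ is $\operatorname{Mat}_2(L)$ in the basis $(f_i)$, and these two different subrings of $\operatorname{End}_S(M)$ span the same $S$-algebra $\operatorname{Mat}_2(S)$, whose reduction modulo $x$ is $\operatorname{Mat}_2(k)$.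
\end{example}

In general $M$ is not finitely generated over $S$ and Lemma~\ref{lem:horizontal} does not apply to it. It will apply to the $S$-span of $\operatorname{End}_{D_K}(M)$, once we know that this algebra is finite-dimensional over $K$ and that its span is stable under all derivations. To read off the length from the algebra we also need $M$ to be semisimple and isotypic over $D_K$.

\subsection{Approximating a derivation}

For $d\in\operatorname{Der}(K)$ put $\delta_d\bigl(\sum a_\alpha x^\alpha\bigr)=\sum d(a_\alpha)x^\alpha$. This is a derivation of $S$ that commutes with all $\partial_i$. The $\delta_d$ are the derivations that interact well with $D_K$. A general derivation is an infinite combination $\sum s_i\partial_i+\sum_\beta x^\beta\delta_{d_\beta}$, but a $\mathfrak D$-module respects only finite sums; so we truncate, and keep track of the remainder.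

\begin{lemma}\label{lem:approx}
Let $\partial\in\operatorname{Der}(S)$ and $t\ge1$. There are $s_i\in S$, $d_\beta\in\operatorname{Der}(K)$ for $|\beta|<t$, and $\rho_\gamma\in\operatorname{Der}(S)$ for $|\gamma|=t$ with
\[
\partial=\sum_is_i\partial_i+\sum_{|\beta|<t}x^\beta\delta_{d_\beta}+\sum_{|\gamma|=t}x^\gamma\rho_\gamma .
\]
\end{lemma}

\begin{proof}
Let $s_i=\partial(x_i)$ and $\partial'=\partial-\sum s_i\partial_i$, so that $\partial'(x_i)=0$. For $a\in K$ write $\partial'(a)=\sum_\beta d_\beta(a)x^\beta$. Comparing coefficients in $\partial'(ab)=a\partial'(b)+b\partial'(a)$ shows $d_\beta\in\operatorname{Der}(K)$. For each $\beta$ with $|\beta|\ge t$ choose $\gamma(\beta)\le\beta$ with $|\gamma(\beta)|=t$, and put $\rho_\gamma(s)=\sum_{\gamma(\beta)=\gamma}x^{\beta-\gamma}\delta_{d_\beta}(s)$. The sum converges $\mathfrak m$-adically and defines a derivation. The two sides of the asserted identity are derivations that agree on $K$ and on the $x_i$, hence on $K[x]$. A derivation maps $\mathfrak m^j$ into $\mathfrak m^{j-1}$, so it is continuous, and the two sides agree on $S$.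
\end{proof}

\begin{lemma}\label{lem:stable}
Let $M$ be a $\mathfrak D$-module satisfying \textup{($\star$)}, and let $N\subset M$ be a $D_K$-submodule that is stable under all $\delta_d$. Then $N$ is stable under $\operatorname{Der}(S)$.
\end{lemma}

\begin{proof}
Let $u\in N\cap F_j$ and $\partial\in\operatorname{Der}(S)$. Apply the identity of Lemma~\ref{lem:approx} to $u$. The first two sums give elements of $N\cap F_{j+1}$, and $\rho_\gamma u\in F_{j+1}$ whatever $\rho_\gamma$ is. Hence $\partial u\in(N\cap F_{j+1})+\mathfrak m^tF_{j+1}$ for every $t$, and $\partial u\in N$ by Lemma~\ref{lem:krull}(a).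
\end{proof}

If $\operatorname{Der}(K)$ has a finite basis $d_1,\dots,d_r$ over $K$, the sum $\sum_\beta x^\beta\delta_{d_\beta}$ can be regrouped as a finite $S$-combination of $\delta_{d_1},\dots,\delta_{d_r}$, and the lemma holds without ($\star$). The condition is there for arbitrary residue fields.

\subsection{Semisimplicity over $D_K$}

Recall that the socle of a module is the sum of its simple submodules, and that for a simple module $N$ the $N$-isotypic component is the sum of the submodules isomorphic to $N$.

\begin{lemma}\label{lem:isotypic}
Let $M$ be admissible. Each isotypic component of the $D_K$-socle of $M$ is stable under $\operatorname{Der}(S)$.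
\end{lemma}

The difficulty is that $\delta=\delta_d$ is not $S$-linear, so $\delta N$ is not an image of $N$ under a module map. If we find an operator $\delta'$ from $N$ to itself with the same Leibniz rule as $\delta$, then $\delta-\delta'$ is linear. We obtain $\delta'$ from the first relation among $N,\delta N,\delta^2N,\dots$, in the way one obtains the mean of the roots of a polynomial of degree $r$ from its second coefficient.

\begin{proof}
By Lemma~\ref{lem:stable} it suffices to show: if $N\subset M$ is a simple $D_K$-submodule and $\delta=\delta_d$, then $\delta N$ lies in the $N$-isotypic component. Put $N_{-1}=0$ and $N_r=\sum_{i\le r}\delta^iN$. Induction on $i$ from $s\,\delta u=\delta(su)-\delta(s)u$ gives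
\begin{equation}\label{eq:leibniz}
s\,\delta^iu=\sum_j(-1)^j\binom ij\delta^{i-j}\bigl(\delta^j(s)\,u\bigr),
\end{equation}
and $\delta$ commutes with the $\partial_l$ on $M$. Hence each $N_r$ is a $D_K$-submodule, and $u\mapsto\delta^ru$ induces a surjective $D_K$-linear map $N\to N_r/N_{r-1}$, which is zero or an isomorphism. Since $M$ has finite length, there is a least $r\ge1$ with $N_r=N_{r-1}$. For $i<r$ the maps $N\to N_i/N_{i-1}$ are bijective, so the additive map $N^r\to N_{r-1}$, $(u_i)\mapsto\sum_{i<r}\delta^iu_i$, is bijective. Therefore there are unique additive maps $\theta_i\colon N\to N$ with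
\[
\delta^ru=\sum_{i<r}\delta^i\theta_i(u)\qquad(u\in N).
\]
Applying $\partial_l$ and using uniqueness gives $\theta_i\partial_l=\partial_l\theta_i$. We compute $s\,\delta^ru$ modulo $N_{r-2}$ in two ways. By \eqref{eq:leibniz} it is congruent to $\delta^r(su)-r\delta^{r-1}(\delta(s)u)$, hence to $\delta^{r-1}\bigl(\theta_{r-1}(su)-r\delta(s)u\bigr)$. It also equals $\sum_{i<r}s\,\delta^i\theta_i(u)$, which is congruent to $\delta^{r-1}\bigl(s\,\theta_{r-1}(u)\bigr)$. Hence $\theta_{r-1}(su)=s\,\theta_{r-1}(u)+r\,\delta(s)u$. In characteristic zero we may put $\delta'=\theta_{r-1}/r$. Then $\delta'(su)=s\,\delta'(u)+\delta(s)u$, and $\delta'$ commutes with the $\partial_l$. So $\delta-\delta'\colon N\to M$ is $D_K$-linear, its image is $0$ or isomorphic to $N$, and $\delta N\subset N+(\delta-\delta')N$.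
\end{proof}

In Example~\ref{ex:rotation} with $N=Se_1$ we have $r=2$ and $\delta^2(se_1)=\delta\bigl(2\delta(s)e_1\bigr)-(\delta^2(s)+s)e_1$; so $\delta'(se_1)=\delta(s)e_1$ and $(\delta-\delta')(se_1)=se_2$.

\begin{corollary}\label{cor:isotypic}
If $M$ is admissible and simple as a $\mathfrak D$-module, then for every $K$ there are a simple holonomic $D_K$-module $N_K$ and an integer $s_K\ge1$ with $M\cong N_K^{\,s_K}$.
\end{corollary}

\begin{proof}
As $M\ne0$ has finite length over $D_K$, some isotypic component of its socle is nonzero. It is a $\mathfrak D$-submodule, so it equals $M$.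
\end{proof}

\subsection{Endomorphisms of a simple holonomic module}

\begin{proposition}\label{prop:end}
Let $N$ be a simple holonomic $D_K$-module. Then the division ring $\Delta=\operatorname{End}_{D_K}(N)$ has finite dimension over $K$.
\end{proposition}

Let $P$ be the associated prime of $N$. We localize at $P$, split off the directions normal to $P$, and are left with a vector space $W$ over the residue field $\kappa$ of $P$, with a flat connection. Holonomicity forces $\dim_\kappa W<\infty$. The endomorphisms of a connection of finite rank are finite-dimensional over the field of constants, and it remains to see that the constants of $\kappa$ are finite over $K$.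

\begin{proof}
Let $d=\dim S/P$, $c=n-d=\operatorname{ht}P$ and $\kappa=\operatorname{Frac}(S/P)$.

\emph{Step 1: coordinates adapted to $P$.} The linear forms $\sum Kx_i$ generate $\mathfrak m$, so those in a prime $\ne\mathfrak m$ form a proper subspace. As $K$ is infinite, we can choose linear forms $l_1,\dots,l_d$ successively so that $l_{j+1}$ avoids the minimal primes of $P+(l_1,\dots,l_j)$. They are linearly independent and form a system of parameters of $S/P$. A $K$-linear change of the $x_i$ does not change $D_K$, so for this proof we may assume $l_j=x_j$. By Lemma~\ref{lem:noether}, $S/P$ is finite over $R_0=K[[x_1,\dots,x_d]]$, and $\kappa$ is a finite separable extension of $Q_0=\operatorname{Frac}R_0$.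

Each $\partial_i$ maps $P^2$ into $P$ and satisfies $\partial_i(sf)\equiv s\,\partial_if\bmod P$ for $f\in P$. This gives a $\kappa$-linear map
\[
\kappa^c\to\operatorname{Hom}_\kappa(PS_P/P^2S_P,\kappa),\qquad(b_i)_{i>d}\mapsto\Bigl(f\mapsto\sum_{i>d}b_i\,\overline{\partial_if}\Bigr).
\]
It is injective. Indeed, scale an element of the kernel so that all $b_i\in S/P$. The derivation $\sum_{i>d}b_i\overline{\partial_i}\colon S\to S/P$ kills $P$ and $R_0$, so it induces a derivation of $\kappa$ over $Q_0$, which is zero by separability; its value at $x_i$ is $b_i$. Both sides have dimension $c$, since $S_P$ is regular of dimension $c$, so the map is bijective. Choose $z_1,\dots,z_c\in P$ that generate $PS_P$. Then $\det(\partial_jz_i)_{j>d}$ is a unit of $S_P$, and the Jacobian matrix of $(x_1,\dots,x_d,z_1,\dots,z_c)$, which is block triangular, is invertible over $S_P$. Let $\eta_1,\dots,\eta_d,\zeta_1,\dots,\zeta_c$ be the basis of $\Theta=\bigoplus_iS_P\partial_i$ dual to these $n$ elements: $\eta_j$ sends $x_j$ to $1$, $\zeta_i$ sends $z_i$ to $1$, and they kill the other elements. A bracket of two basis elements lies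 in $\Theta$ and kills all $n$ elements, so it is zero: the basis elements commute. Each $\eta_j$ preserves $PS_P=(z)S_P$ and so induces a derivation of $\kappa$; since $\eta_j-\partial_j\in\sum_{i>d}S_P\partial_i$, it extends $\partial_j$ on $Q_0$.

The elements of $S_P$ and $\Theta$ act on $N_P$, and $N\subset N_P$ because $P$ is the only associated prime. A nonzero $S_P$-submodule $X\subset N_P$ stable under $\Theta$ meets $N$ in a nonzero $D_K$-submodule, so $X\supset N$ and $X=N_P$.

\emph{Step 2: Kashiwara decomposition.} Let $T$ be a $\mathbb Q$-vector space with operators $z,\zeta$ such that $\zeta z-z\zeta=1$ and $z$ is locally nilpotent. We claim that every element of $T$ is uniquely a finite sum $\sum_a\zeta^aw_a$ with $w_a\in\ker z$. For $w\in\ker z$ we have $z\zeta^aw=-a\zeta^{a-1}w$, so $z^m\zeta^mw=(-1)^mm!\,w$ and $z^m\zeta^aw=0$ for $a<m$. Applying $z^m$ to a relation $\sum_{a\le m}\zeta^aw_a=0$ gives $w_m=0$, and uniqueness follows. For existence we show $\ker z^t\subset\sum_{a<t}\zeta^a\ker z$ by induction on $t$. If $z^tu=0$ with $t\ge2$, write $zu=\sum_{a<t-1}\zeta^aw_a=-z\sum_a\zeta^{a+1}w_a/(a+1)$;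 then $u+\sum_a\zeta^{a+1}w_a/(a+1)\in\ker z$.

The $z_i$ act locally nilpotently on $N_P$, as $N=\Gamma_P(N)$. The kernel of $z_1$ is stable under $S_P$, the $\eta_j$, and the $\zeta_i$ with $i>1$, all of which commute with $z_1$. So we may apply the claim to $z_1,\dots,z_c$ in turn: with $W=\{w\in N_P:z_iw=0\text{ for all }i\}$, every element of $N_P$ is uniquely a finite sum $\sum_\alpha\zeta^\alpha w_\alpha$, $w_\alpha\in W$. The space $W$ is a $\kappa$-vector space on which the $\eta_j$ act with $\eta_j(aw)=\eta_j(a)w+a\eta_jw$. For $s\in S_P$ and $u\in N_P$ the Leibniz rule gives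
\begin{equation}\label{eq:leibniz2}
s\,\zeta^\alpha u=\sum_{\gamma\le\alpha}(-1)^{|\gamma|}\binom\alpha\gamma\zeta^{\alpha-\gamma}\bigl(\zeta^\gamma(s)u\bigr),\qquad\zeta^\alpha(su)=\sum_{\gamma\le\alpha}\binom\alpha\gamma\zeta^\gamma(s)\,\zeta^{\alpha-\gamma}u .
\end{equation}
If $W'\subset W$ is a nonzero $\kappa$-subspace stable under the $\eta_j$, then $\bigoplus_\alpha\zeta^\alpha W'$ is stable under $S_P$ by the first formula, and under the $\zeta_i$ and $\eta_j$. By Step~1 it equals $N_P$, so $W'=W$ by uniqueness.

\emph{Step 3: $\dim_\kappa W<\infty$.} Choose $w\in N$ with annihilator $P$. Then $0\ne w\in W$, and $w$ generates $N$. Put $N_j=D_K^{\le j}w$. We bound the length of $(N_j)_P$ over $S_P$ from both sides.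

For the lower bound let $W_j$ be the $\kappa$-span of the $\eta^\beta w$ with $|\beta|\le j$. The module $(N_j)_P$ is the $S_P$-span of all products of at most $j$ elements of $\Theta$ applied to $w$, because moving a coefficient to the left of a derivation creates only shorter products. For the same reason $(N_j)_P=\sum_{|\alpha|+|\beta|\le j}S_P\,\zeta^\alpha\eta^\beta w$. We claim
\[
(N_j)_P=\bigoplus_{|\alpha|\le j}\zeta^\alpha W_{j-|\alpha|}.
\]
The first formula in \eqref{eq:leibniz2}, with $u=\eta^\beta w$, gives the inclusion from left to right, and the second gives the other. By the first formula again, the partial sums over $|\alpha|\le a$ are $S_P$-submodules, with successive quotients $\bigoplus_{|\alpha|=a}W_{j-a}$. Hence $\operatorname{length}(N_j)_P=\sum_{|\alpha|\le j}\dim_\kappa W_{j-|\alpha|}$. Suppose $\dim_\kappa W=\infty$. If $W_{j+1}=W_j$ for some $j$, then $W_j$ is stable under the $\eta$'s and equals $W$ by Step~2, which is absurd. So $\dim W_j\ge j+1$ and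
\[
\operatorname{length}(N_j)_P\ge\sum_{|\alpha|\le j}(j-|\alpha|+1)=\binom{j+c+1}{c+1},
\]
the number of monomials of degree $\le j$ in $c+1$ variables. This is a polynomial in $j$ of degree $c+1$.

For the upper bound, $\operatorname{gr}N$ is generated over the commutative ring $S[\xi]$ by the class of $w$, which is killed by $P$. So $\operatorname{gr}N=(S/P)[\xi]/J$ with $J$ homogeneous, and $\operatorname{length}(N_j)_P$ is the sum of the dimensions of the components of degree $\le j$ of $\kappa[\xi]/J\kappa[\xi]$. For large $j$ this is a polynomial of degree $r=\dim\kappa[\xi]/J\kappa[\xi]$. Let $\mathfrak q'$ be a minimal prime of $J\kappa[\xi]$ with $\dim\kappa[\xi]/\mathfrak q'=r$; it is homogeneous. Let $\mathfrak q\supset J$ be its contraction to $(S/P)[\xi]$. Then $B=(S/P)[\xi]/\mathfrak q$ is a graded domain with $B_0=S/P$, of transcendence degree $r$ over $B_0$. The ring $S/P$ is a quotient of a regular ring, hence universally catenary, and the dimension formula \cite[Thm.~15.6]{Mat} says that a prime $\mathfrak n$ of $B$ over a prime $\mathfrak p$ of $B_0$ has height $\operatorname{ht}\mathfrak p+r-\operatorname{trdeg}_{\kappa(\mathfrak p)}\kappa(\mathfrak n)$.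 For $\mathfrak n=\mathfrak mB_0+B_+$, with residue field $k$, this is $d+r$. By holonomicity, $d+r\le\dim B\le\dim\operatorname{gr}N=n$, so $r\le c$. This contradicts the lower bound.

\emph{Step 4: constants.} Let $C=\{a\in\kappa:\eta_ja=0\text{ for all }j\}$, a field containing $K$. First let $0\ne b\in C\cap Q_0$ and write $b=g/h$ with $g,h$ coprime in the factorial ring $R_0$. From $h\,\partial_jg=g\,\partial_jh$ we get $g\mid\partial_jg$ and $h\mid\partial_jh$ for all $j\le d$, so $g$ and $h$ divide all their iterated derivatives. In characteristic zero some iterated derivative of a nonzero power series is a unit. So $g,h$ are units, $b\in R_0$ is killed by all $\partial_j$, and $b\in K$. Now let $a\in C$ have minimal equation $a^m+b_1a^{m-1}+\dots+b_m=0$ over $Q_0$. Applying $\eta_j$ gives $\sum_i\partial_j(b_i)a^{m-i}=0$, so $\partial_jb_i=0$ by minimality, and $b_i\in K$. Thus every element of $C$ has degree at most $[\kappa:Q_0]$ over $K$, and the primitive element theorem gives $[C:K]\le[\kappa:Q_0]<\infty$.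

\emph{Step 5: conclusion.} An element of $\Delta$ extends to an $S_P$-linear map of $N_P$ that commutes with $\Theta$; it preserves $W$. Since $\Delta$ is a division ring and $W\ne0$, this embeds $\Delta$ as a $K$-algebra in the $C$-algebra $H$ of $\kappa$-linear maps $W\to W$ commuting with the $\eta_j$. Elements $h_1,\dots,h_m$ of $H$ that are independent over $C$ are independent over $\kappa$: in a shortest relation $\sum a_ih_i=0$, normalized so that one coefficient is $1$, the commutator with $\eta_j$ gives the shorter relation $\sum\eta_j(a_i)h_i=0$, so all $a_i$ lie in $C$, a contradiction. Hence $\dim_CH\le(\dim_\kappa W)^2$ and $\dim_K\Delta<\infty$.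
\end{proof}

\subsection{Comparison of two coefficient fields}

Let $M$ be admissible and simple as a $\mathfrak D$-module, and let $E=\operatorname{End}_S(M)$, an $S$-algebra. For $\partial\in\operatorname{Der}(S)$ and $b\in E$ put $\operatorname{ad}(\partial)b=\partial b-b\partial$. In $(\partial b-b\partial)(sm)$ the two terms $\partial(s)bm$ cancel, so $\operatorname{ad}(\partial)b\in E$. We have
\[
\operatorname{ad}(s\partial)b=s\operatorname{ad}(\partial)b,\qquad\operatorname{ad}(\partial)(sb)=\partial(s)b+s\operatorname{ad}(\partial)b,
\]
and $[\operatorname{ad}(\partial),\operatorname{ad}(\partial')]=\operatorname{ad}([\partial,\partial'])$ by the Jacobi identity; so $E$ is a $\mathfrak D$-module. Let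
\[
A_K=\operatorname{End}_{D_K}(M)=\{b\in E:\operatorname{ad}(\partial_i^K)b=0\text{ for all }i\},\qquad\mathfrak A_K=S\cdot A_K\subset E .
\]
By Corollary~\ref{cor:isotypic}, $A_K\cong\operatorname{Mat}_{s_K}(\operatorname{End}_{D_K}N_K)$, which is finite-dimensional over $K$ by Proposition~\ref{prop:end}. So $\mathfrak A_K$ is a finitely generated $S$-module and an $S$-subalgebra of $E$.

\begin{lemma}\label{lem:free}
The map $S\otimes_KA_K\to\mathfrak A_K$ is bijective.
\end{lemma}

\begin{proof}
If $\sum s_ja_j=0$ in $E$ with $a_j\in A_K$, applying $\operatorname{ad}(\partial_i)$ gives $\sum\partial_i(s_j)a_j=0$. So the kernel is stable under the operators $\partial_i\otimes1$, and by Lemma~\ref{lem:horizontal} it is generated by its horizontal elements. The horizontal elements of $S\otimes_KA_K$ are those of $1\otimes A_K$, which injects into $E$. So the kernel is zero.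
\end{proof}

\begin{lemma}\label{lem:adstable}
$\mathfrak A_K$ is stable under $\operatorname{ad}(\partial)$ for every $\partial\in\operatorname{Der}(S)$.
\end{lemma}

We do not know that $E$ satisfies ($\star$), so Lemma~\ref{lem:stable} is not available. Instead we restrict endomorphisms to each $F_j$, where Krull's theorem applies, and then glue.

\begin{proof}
By the Leibniz rule it suffices to show $b=\operatorname{ad}(\partial)a\in\mathfrak A_K$ for $a\in A_K$. We have $\operatorname{ad}(\partial_i)a=0$, and $\operatorname{ad}(\delta_d)a\in A_K$ because $\operatorname{ad}(\delta_d)$ commutes with $\operatorname{ad}(\partial_i)$. By Lemma~\ref{lem:approx}, for each $t$ there are derivations $\rho_\gamma$ with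
\[
b\in\mathfrak A_K+\sum_{|\gamma|=t}x^\gamma\operatorname{ad}(\rho_\gamma)a .
\]
Fix $j$. Since $A_K$ is finite-dimensional and $F_{j+1}$ is finitely generated, there is $h$ with $A_KF_{j+1}\subset F_h$. Then $\mathfrak A_KF_j\subset F_h$, and for \emph{every} $\rho\in\operatorname{Der}(S)$
\[
\operatorname{ad}(\rho)(a)F_j\subset\rho F_h+aF_{j+1}\subset F_{h+1}.
\]
So in the finitely generated module $X=\operatorname{Hom}_S(F_j,F_{h+1})$ we have $b|_{F_j}\in\mathfrak A_K|_{F_j}+\mathfrak m^tX$ for all $t$, and Lemma~\ref{lem:krull}(a) gives $\theta_j\in\mathfrak A_K$ with $\theta_j|_{F_j}=b|_{F_j}$.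

Let $X_j=\{\theta\in\mathfrak A_K:\theta F_j=0\}$. These submodules decrease and have intersection $0$, and $\theta_{j'}-\theta_j\in X_j$ for $j'\ge j$. By Lemma~\ref{lem:krull}(b) the $\theta_j$ form a Cauchy sequence. Its limit $\theta\in\mathfrak A_K$ satisfies $\theta-\theta_j\in X_j$, because $X_j$ is closed. So $\theta$ agrees with $b$ on every $F_j$, and $b=\theta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M$ be $\mathfrak D$-simple. By Lemma~\ref{lem:adstable} the commuting operators $\nabla_i=\operatorname{ad}(\partial_i^L)$ act on $\mathfrak A_K$. By Lemma~\ref{lem:horizontal}, applied with the field $L$, the module $\mathfrak A_K$ is generated by its horizontal elements, which are the elements of $\mathfrak A_K\cap A_L$. So $\mathfrak A_K\subset\mathfrak A_L$, and by symmetry $\mathfrak A_K=\mathfrak A_L=:\mathfrak A$. Lemma~\ref{lem:free} gives isomorphisms of $k$-algebras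
\[
A_K\cong k\otimes_KA_K\cong\mathfrak A/\mathfrak m\mathfrak A\cong k\otimes_LA_L\cong A_L .
\]
By the uniqueness in Wedderburn's theorem, a matrix algebra over a division algebra determines its size and the division algebra; so $s_K=s_L$ and $\operatorname{End}_{D_K}(N_K)\cong\operatorname{End}_{D_L}(N_L)$. Also $\operatorname{Ass}N_K=\operatorname{Ass}M=\operatorname{Ass}N_L$ consists of one prime $P_0$. Hence $\ell_{K,P}(M)$ and $\ell_{L,P}(M)$ both equal $s_K$ for $P=P_0$ and $0$ otherwise.

A general admissible $M$ has finite length as a $\mathfrak D$-module, since $\mathfrak D$-submodules are $D_K$-submodules. Its $\mathfrak D$-composition factors are admissible by Proposition~\ref{prop:admissible}, and $\ell_{K,P}$ and $\ell_{L,P}$ are additive.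
\end{proof}

\section{Characteristic $p$}\label{sec:p}

In this section $k$ has characteristic $p>0$, and $q$ always stands for $p^e$. The proofs above divide by integers and use that derivations generate $D_K$; both fail here. Frobenius takes the place of $\operatorname{Der}(S)$.

\subsection{$F$-modules and differential operators}\label{sub:F}

Let $R$ be a regular domain of characteristic $p$. Its Frobenius map $r\mapsto r^p$ is injective and faithfully flat; equivalently, $R$ is faithfully flat over the subrings $R^q$. For an $R$-module $M$ let $F^*M=R\otimes_{R}M$, the tensor product along Frobenius, so that $a\otimes rm=ar^p\otimes m$. An \emph{$F$-module} over $R$ is an $R$-module $M$ with an additive map $F\colon M\to M$, $F(rm)=r^pF(m)$, such that $F^*M\to M$, $a\otimes m\mapsto aF(m)$, is bijective. Then $F$ is injective on $M$ by faithful flatness, and iterating gives $M=R\otimes_{R^q}F^e(M)$. For a submodule $N\subset M$, flatness identifies $F^*N$ with $RF(N)\subset M$; in particular $N\mapsto RF(N)$ commutes with finite intersections, and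
\begin{equation}\label{eq:ann}
R\,F\bigl((0:_MI)\bigr)=(0:_MI^{[p]}),
\end{equation}
where $I^{[p]}$ is generated by the $p$-th powers of the elements of the ideal $I$: write $(0:_MI)$ as the kernel of $M\to M^r$, $m\mapsto(f_im)$, for generators $f_i$ of $I$, and apply $F^*$. A submodule $N$ is an \emph{$F$-submodule} if $RF(N)=N$; then $N$ and $M/N$ are $F$-modules. Kernels and images of $R$-linear maps that commute with $F$ are $F$-submodules, again by flatness. A nonzero $F$-module is \emph{$F$-simple} if its only $F$-submodules are $0$ and itself. An $F$-module is \emph{$F$-finite} if it has a finitely generated submodule $M_0$ with $M_0\subset RF(M_0)$ and $M=\bigcup_eRF^e(M_0)$.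

The ring $\operatorname{End}_{R^q}(R)$ acts on $M=R\otimes_{R^q}F^e(M)$ through the first factor:
\begin{equation}\label{eq:action}
Q\bigl(aF^e(m)\bigr)=Q(a)F^e(m).
\end{equation}
The actions for $e$ and $e+1$ agree on $\operatorname{End}_{R^q}(R)$, since both send $aF^{e+1}(m)=aF^e(F(m))$ to $Q(a)F^{e+1}(m)$ and such elements span $M$ additively. An $F$-submodule $N=RF^e(N)$ is stable under these operators, and $R$-linear maps that commute with $F$ commute with them.

Fix a coefficient field $K$. Let $T_e=K[[x_1^q,\dots,x_n^q]]$ and $D^{(e)}=\operatorname{End}_{T_e}(S)$. The ring $S$ is free over $T_e$ with basis $x^\alpha$, $0\le\alpha_i<q$, and $S^q\subset T_e$.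

\begin{lemma}\label{lem:levels}
$D_K=\bigcup_eD^{(e)}$.
\end{lemma}

\begin{proof}
Let $Q\in D_K$ have order $<q$. Left and right multiplication by $s$ commute, so $[Q,s^q]$ is the $q$-fold commutator of $Q$ with $s$, which vanishes. Thus $Q$ is linear over $K[x_1^q,\dots,x_n^q]$, and over $T_e$ by continuity (Lemma~\ref{lem:order}). Conversely, $D^{(e)}$ is a module over $S\otimes_{T_e}S$ by left and right multiplication, and $Q$ has order $\le t$ if it is killed by $I^{t+1}$, where $I$ is the kernel of $S\otimes_{T_e}S\to S$. Since $S=T_e[x_1,\dots,x_n]$, the ideal $I$ is generated by the $x_i\otimes1-1\otimes x_i$, whose $q$-th powers vanish; so $I$ is nilpotent.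
\end{proof}

As $D^{(e)}\subset\operatorname{End}_{S^q}(S)$, an $F$-module over $S$ is a $D_K$-module for every $K$, and $F$-submodules are $D_K$-submodules. On $S$, with $F(s)=s^p$, formula \eqref{eq:action} gives the tautological action. If $M$ is an $F$-module, so is $M_f$ with $F(m/f^j)=F(m)/f^{pj}$, and $M\to M_f$ commutes with $F$, so \eqref{eq:action} gives the natural $D_K$-structure on $M_f$. The maps of a \v{C}ech complex commute with $F$. Hence the modules \eqref{eq:iterated} are $F$-modules, and the induced $D_K$-structures are the natural ones. By \cite[2.8, 2.10, 2.11]{Lyu97}, iterated local cohomology modules of $S$ are $F$-finite; $F$-submodules of $F$-finite modules and quotients by them are $F$-finite; and $F$-finite modules have finite Bass numbers. Of the last fact we use only that $\operatorname{Hom}_{S_P}(\kappa(P),M_P)$ has finite dimension over the residue field $\kappa(P)$.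

A superscript $s$ on a field denotes a separable closure. If a group $G$ acts on $k^s$ through $\rho\colon G\to\operatorname{Gal}(k^s/k)$, a \emph{semilinear representation} is a $k^s$-vector space with an additive action of $G$ such that $\gamma(aw)=\rho(\gamma)(a)\,\gamma(w)$; its length is the maximal length of a chain of $G$-stable $k^s$-subspaces.

\begin{theorem}\label{thm:B}
Let $M$ be an $F$-finite $F$-module over $S$ of finite length over $D_K$ and over $D_L$, for example a module \eqref{eq:iterated}. Then $\ell_{K,P}(M)=\ell_{L,P}(M)$ for all $P$. If $M$ is $F$-simple, then $\operatorname{Ass}M=\{P\}$ for one prime $P$, the module $M$ is semisimple over $D_K$, and with $G=\operatorname{Gal}(\kappa(P)^s/\kappa(P))$ there are a finite irreducible continuous $\mathbb F_p[G]$-module $V$ and a continuous homomorphism $\rho\colon G\to\operatorname{Gal}(k^s/k)$, constructed without reference to $K$, such that $\ell_K(M)$ is the length of $k^s\otimes_{\mathbb F_p}V$ as a semilinear representation of $G$, with $G$ acting diagonally.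
\end{theorem}

\begin{example}\label{ex:cube}
Let $p=2$, $S=K[[x]]$, $\kappa=S_x=\operatorname{Frac}S$, and let $M=\kappa y\oplus\kappa y^2\subset\kappa[y]/(y^3-x)$ with $F(m)=m^2$, so that $F(ay+by^2)=b^2xy+a^2y^2$. This is an $F$-module, because $F$ takes the basis $y,y^2$ to the basis $y^2,xy$. It is $F$-finite with $M_0=Sy^{-1}+Sy^{-2}$.

\emph{The length over $D_K$ is $2$.} For even $e$ we have $F^e(y^i)=x^{i(q-1)/3}y^i$, so $\kappa y^i=SF^e(\kappa y^i)$ is a $D_K$-submodule for $i=1,2$. It is simple. A nonzero proper $S$-submodule is $x^jSy^i$ for some $j$, and $x^jy^i=x^rF^e(x^{-1}y^i)$ with $r=j+q-i(q-1)/3$. For large even $e$ we have $0<r<q$, and an operator in $D^{(e)}$ with $x^r\mapsto1$ sends $x^jy^i$ to $x^{j-r}y^i\notin x^jSy^i$.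

\emph{The fixed vectors of $F$.} In $\kappa^s\otimes_\kappa M$ the vector $a\otimes y+b\otimes y^2$ is fixed by $F$ if and only if $b=a^2$ and $a=a^4x$. Let $u^3=x$ and let $\omega$ be a primitive cube root of unity; put $w_1=u^{-1}\otimes y$, $w_2=u^{-2}\otimes y^2$. The fixed vectors form $V=\{0,v_0,v_1,v_2\}$ with $v_i=\omega^iw_1+\omega^{2i}w_2$. None of the $v_i$ lies in $M$, as $x$ is not a cube in $\kappa$. It follows that $M$ is $F$-simple: a proper nonzero $F$-submodule would be $D_K$-isomorphic to some $\kappa y^i$, hence a line $\kappa w$ with $F(w)=bw$, $b\ne0$, and $w/b$ would be a fixed vector.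

\emph{The representation.} Let $K^s$ be the separable closure of $K$ in $\kappa^s$. Then $K^s\otimes_{\mathbb F_2}V=K^sw_1\oplus K^sw_2$, and $G$ preserves both lines since it permutes the cube roots of $x$. The field $K^s\kappa$ embeds in $K^s((x))$, where $x$ is not a cube; so some $\gamma\in G$ fixes $K^s$ and sends $u$ to $\omega u$. It permutes the $v_i$ cyclically, so $V$ is irreducible, and it has the distinct eigenvalues $\omega^{-1},\omega^{-2}$ on $w_1,w_2$, so there is no third stable line. The two lines correspond to $\kappa y$ and $\kappa y^2$.
\end{example}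

The example shows the mechanism. After passing to a separable closure at $P$, the module $M$ is described by a finite $\mathbb F_p$-space $V$ of fixed vectors with its Galois action. $F$-submodules correspond to stable $\mathbb F_p$-subspaces of $V$. Differential operators are linear over $K^s$, so $D_K$-submodules correspond to stable $K^s$-subspaces of $K^s\otimes V$, of which there are more. The field $K$ then enters only through $K^s$ with its action of $G$, and this can be identified with $k^s$. The proof will use the following elementary case of Morita equivalence.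

\begin{lemma}\label{lem:morita}
Let $R'\subset R$ be commutative rings with $R$ free over $R'$ on a finite basis $b_1=1,b_2,\dots,b_r$. Let $X$ be an $R'$-module, viewed inside $R\otimes_{R'}X$ as $1\otimes X$, and let $\operatorname{End}_{R'}(R)$ act on the first factor. If $N\subset R\otimes_{R'}X$ is a submodule for this action, then $N=R\otimes_{R'}(N\cap X)$.
\end{lemma}

\begin{proof}
If $\sum b_i\otimes m_i\in N$, apply the operator that sends $b_i$ to $1$ and the other basis elements to $0$; this gives $m_i\in N\cap X$.
\end{proof}

\subsection{Reduction to the localization at $P$}\label{sub:reduction}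

From here until the last paragraph of the paper, $M$ is an $F$-simple, $F$-finite $F$-module of finite length over $D_K$.

Let $P\in\operatorname{Ass}M$. The ideals $(P^t)^{[p]}$ are cofinal with the powers of $P$, so \eqref{eq:ann} shows that $\Gamma_P(M)$ is an $F$-submodule. It is nonzero, so $M=\Gamma_P(M)$. As in Lemma~\ref{lem:ass}, $\operatorname{Ass}M=\{P\}$, and therefore $M\subset M_P$. Put
\[
A=S_P,\qquad\kappa=\kappa(P),\qquad d=\dim S/P,\qquad c=n-d=\dim A .
\]
The module $M_P$ is an $F$-module over $A$ and over $S$, and $SF(N')=AF(N')$ for an $A$-submodule $N'$, because $s^{-1}F(m)=s^{p-1}F(s^{-1}m)$. It is $F$-simple over $A$: if $AF(N')=N'$, then $SF(N'\cap M)=SF(N')\cap SF(M)=N'\cap M$, so $N'\cap M$ is $0$ or $M$, and $N'=(N'\cap M)_P$.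

A \emph{$D_A$-submodule} of $M_P$ is an $A$-submodule stable under $D_K$; the notion depends on $K$. Localization can lose composition factors supported on smaller closed sets. The next two lemmas show that here it loses none.

\begin{lemma}\label{lem:FstarD}
If $N\subset M$ is a $D_K$-submodule, so is $SF(N)$.
\end{lemma}

\begin{proof}
Let $M_e=T_eF^e(M)$. From $M=S\otimes_{S^q}F^e(M)=S\otimes_{T_e}\bigl(T_e\otimes_{S^q}F^e(M)\bigr)$ we see that the inner factor embeds in $M$, with image $M_e$; so $M=S\otimes_{T_e}M_e$ with $D^{(e)}$ acting on the first factor. Let $e\ge1$. By Lemma~\ref{lem:morita} for $T_{e-1}\subset S$ we have $N=S\cdot(N\cap M_{e-1})$, so $SF(N)=SF(N\cap M_{e-1})$. Since $T_{e-1}^p\subset T_e$, we have $F(M_{e-1})\subset M_e$. So $SF(N)$ is spanned over $S$ by elements $m\in M_e$, and $Q(sm)=Q(s)m$ for $Q\in D^{(e)}$.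
\end{proof}

\begin{lemma}\label{lem:noloss}
If $N\subset M$ is a $D_K$-submodule with $N_P=M_P$, then $N=M$.
\end{lemma}

\begin{proof}
The set of such $N$ is closed under finite intersections, so by the descending chain condition it has a least element $N_0\ne0$. We have $(SF(N_0))_P=AF(M_P)=M_P$, so $SF(N_0)$ belongs to the set by Lemma~\ref{lem:FstarD}, and $N_0\subset SF(N_0)$. This gives a chain of $D_K$-submodules $N_0\subset SF(N_0)\subset SF^2(N_0)\subset\cdots$, which is stationary by the ascending chain condition. Its union $SF^e(N_0)$ is a nonzero $F$-submodule, hence equal to $M=SF^e(M)$. Thus $F^{e*}(M/N_0)=0$, and $N_0=M$ by faithful flatness.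
\end{proof}

\begin{proposition}\label{prop:local}
Suppose $M_P=X_1\oplus\dots\oplus X_r$ with nonzero $D_A$-submodules $X_i$ that have no proper nonzero $D_A$-submodules. Then $M=\bigoplus_i(X_i\cap M)$, and each $X_i\cap M$ is a simple $D_K$-module with associated prime $P$.
\end{proposition}

\begin{proof}
Each $X_i\cap M$ is a $D_K$-submodule with $(X_i\cap M)_P=X_i$. Their sum is direct and localizes to $M_P$, so it is $M$ by Lemma~\ref{lem:noloss}. If $0\ne N'\subset X_i\cap M$ is a $D_K$-submodule, then $N'_P$ is a $D_A$-submodule of $X_i$, nonzero as $M\subset M_P$, so $N'_P=X_i$. Lemma~\ref{lem:noloss} applied to $N'\oplus\bigoplus_{j\ne i}(X_j\cap M)$ gives $N'=X_i\cap M$.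
\end{proof}

It remains to determine the lattice of $D_A$-submodules of $M_P$.

\subsection{The rings $T_e$ along $P$}\label{sub:Te}

Put $P_e=P\cap T_e$, $A_e=(T_e)_{P_e}$ and $\kappa_e=\operatorname{Frac}(T_e/P_e)\subset\kappa$. For $s\in S\setminus P$ we have $s^q\in T_e\setminus P_e$; so $A=S\otimes_{T_e}A_e$ is free over $A_e$ on the monomials $x^\alpha$, $\alpha_i<q$, and $A^q\subset A_e$, $\kappa^q\subset\kappa_e$. In the same way $A_e=T_e\otimes_{T_{e+f}}A_{e+f}$ is free of rank $p^{fn}$ over $A_{e+f}$. As $S/P$ is finite over $T_e/P_e$, the ring $A_e$ is regular local of dimension $c$. Since $\operatorname{End}_{A_e}(A)=A\otimes_SD^{(e)}$, the $D_A$-submodules of $M_P$ are the submodules for all the rings $\operatorname{End}_{A_e}(A)$, acting by \eqref{eq:action}.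

By Lemma~\ref{lem:morita}, a $D_A$-submodule is a submodule defined over $A_e$ for every $e$. Its socle will then be defined over all the residue fields, so we must know $\bigcap_e\kappa_e$. To recover the submodule from its socle we must know that the ideals $P_eA$ shrink to zero. Neither statement is formal when $\kappa/K$ is inseparable.

\begin{example}
Let $K=\mathbb F_p(t)$, $S=K[[x,y]]$ and $f=x^p-ty^p$. The ring $S/(f)=K[[y]][x]/(f)$ embeds in the field $K((y))[x]/(f)$, so $P=(f)$ is prime, and $\kappa$ contains the $p$-th root $x/y$ of $t$. Here $f\in T_1$, so $P_1A=PA$: nothing is gained from $e=0$ to $e=1$. For $L=\mathbb F_p(t+y)$ we have $f=x^p-(t+y)y^p+y^{p+1}$ and $\partial^L_yf=y^p\notin P$. If $g=f^ah\in L[[x^p,y^p]]$ with $a\ge1$ and $h\notin P$, then $\partial_y^Lg=0$ gives $ay^ph\in P$, so $p\mid a$; for $L$ the ideal $P_1$ lies in $P^p$.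
\end{example}

Choose $y_1,\dots,y_d\in\mathfrak m$ that map to a system of parameters of $S/P$. By Lemma~\ref{lem:noether}, $S/P$ is finite over $R_0=K[[y_1,\dots,y_d]]$; let $g_1,\dots,g_s\in S$ map to generators. Put $R_e=K[[y_1^q,\dots,y_d^q]]\subset T_e/P_e$, $Q_e=\operatorname{Frac}R_e$ and $\nu_e=[\kappa_e:Q_e]$.

\begin{lemma}\label{lem:Te}
\begin{enumerate}
\item[(a)] $T_e/P_e=\sum_iR_e\,g_i^q$.
\item[(b)] $\nu_{e+1}\le\nu_e$, and there are $e_0$ and $I\subset\{1,\dots,s\}$ such that $(g_i^q)_{i\in I}$ is a basis of $\kappa_e$ over $Q_e$ for all $e\ge e_0$.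
\item[(c)] $P_eA\subset P^{\,p^{e-e_0}}A$ for $e\ge e_0$.
\item[(d)] $\kappa_e$ is separable over $K$ for $e\ge e_0$.
\item[(e)] $\bigcap_eQ_e=K$.
\item[(f)] Every element of the field $C_0=\bigcap_e\kappa_e$ is separable algebraic over $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $S=\sum_iKg_i+P+(y)S$. Raising the expression of a monomial $x^\alpha$ to the $q$-th power gives $x^{q\alpha}\in\sum_iKg_i^q+P_e+(y^q)T_e$. Choose $N$ with $\mathfrak m^N\subset P+(y)S$; then $x^{q\alpha}\in P_e+(y^q)T_e$ for $|\alpha|=N$, and these monomials generate the $N$-th power of the maximal ideal of $T_e$. Hence $T_e=\sum_iKg_i^q+P_e+(y^q)T_e$. The $R_e$-module $T_e/P_e$ is contained in the finite module $S/P$, so it is finite, and Nakayama's lemma applies.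

(b) By (a) the $g_i^q$ span $\kappa_e$ over $Q_e$. If the $g_i^q$ with $i\in I$ span, then raising the relations $g_j^q=\sum_{i\in I}b_{ji}g_i^q$ to the $p$-th power and using $Q_e^p\subset Q_{e+1}$ shows that the $g_i^{pq}$ with $i\in I$ span $\kappa_{e+1}$. So $\nu_{e+1}\le\nu_e$. Take $e_0$ with $\nu_e$ constant for $e\ge e_0$, and $I$ giving a basis for $e=e_0$.

(c) Write $e=e_0+f$ and $r=p^f$, and let $\mathfrak n=P_{e_0}A_{e_0}$ be the maximal ideal of $A_{e_0}$. We show $P_eA_{e_0}=\mathfrak n^{[r]}$, which implies the claim. The $r$-th power of an element of $P_{e_0}$ lies in $P\cap T_e=P_e$, so $\mathfrak n^{[r]}\subset P_eA_{e_0}$, and it suffices to compare colengths. As $A_{e_0}$ is regular of dimension $c$, the colength of $\mathfrak n^{[r]}$ is $r^c$. From $[\kappa_{e_0}:\kappa_e]\,\nu_e=[\kappa_{e_0}:Q_e]=\nu_{e_0}[Q_{e_0}:Q_e]$ and $\nu_e=\nu_{e_0}$ we get $[\kappa_{e_0}:\kappa_e]=r^d$. The ring $A_{e_0}/P_eA_{e_0}=A_{e_0}\otimes_{A_e}\kappa_e$ has dimension $r^n$ over $\kappa_e$, so its length over $A_{e_0}$ is $r^n/r^d=r^c$.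

(d) By MacLane's criterion we must show that elements $u_1,\dots,u_m\in\kappa_e^p$ that are independent over $K^p$ are independent over $K$. Write $u_i=\sum_{j\in I}b_{ij}g_j^{pq}$ with $b_{ij}\in Q_e^p=\operatorname{Frac}K^p[[y^{pq}]]$; after multiplying all $u_i$ by a common denominator, $b_{ij}\in K^p[[y^{pq}]]$. Let $\sum_ia_iu_i=0$ with $a_i\in K$. By (b) for $e+1$ we get $\sum_ia_ib_{ij}=0$ for all $j$. Write $a_i=\sum_\lambda a_{i\lambda}\omega_\lambda$ with $a_{i\lambda}\in K^p$ and $\omega_\lambda\in K$ independent over $K^p$. The coefficients of the series $b_{ij}$ lie in $K^p$, so comparing coefficients gives $\sum_ia_{i\lambda}b_{ij}=0$ for all $\lambda,j$. Then $\sum_ia_{i\lambda}u_i=0$, so all $a_{i\lambda}=0$.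

(e) Let $b\ne0$ lie in the intersection and write $b=g_e/h_e$ with $g_e,h_e$ coprime in the factorial ring $R_e$. Coprimality means that $h_e$ is a nonzerodivisor modulo $g_e$, and this persists in $R_0$, which is free over $R_e$. So $g_e$ and $g_0$ differ by a unit of $R_0$, and so do $h_e$ and $h_0$. If $g_0$ were not a unit, $g_e$ would have zero constant term and $g_0\in(y)^q$ for all $q$, which forces $g_0=0$. The same holds for $h_0$. So $g_e,h_e$ have nonzero constant terms, $b\in R_e$ for all $e$, and $\bigcap_eR_e=K$.

(f) Let $a\in C_0$ have minimal polynomial $\mu_e$ over $Q_e$. As $Q_{e+1}\subset Q_e$, the polynomial $\mu_e$ divides $\mu_{e+1}$, and $\deg\mu_e\le\nu_e\le\nu_0$. So $\mu_e$ is independent of $e$ for large $e$, with coefficients in $K$ by (e). Thus $a$ is algebraic over $K$, and separable by (d).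
\end{proof}

\subsection{Strict henselization and descent}\label{sub:sh}

To have enough fixed vectors of Frobenius we need a separably closed residue field. Let $\tilde A$ be the strict henselization of $A$, with residue field $\tilde\kappa=\kappa^s$, let $A^h\subset\tilde A$ be the henselization, and $G=\operatorname{Gal}(\kappa^s/\kappa)$. We recall the standard properties.
\begin{enumerate}
\item[(H1)] $\tilde A$ is a henselian regular local ring of dimension $c$ with maximal ideal $\tilde{\mathfrak m}=P\tilde A$, faithfully flat over $A$, and a filtered colimit of \'etale $A$-algebras. Also $A^h/P^tA^h=A/P^tA$.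
\item[(H2)] Reduction gives $\operatorname{Aut}_A(\tilde A)=G$. The ring $\tilde A$ is the filtered union of finite \'etale local $A^h$-subalgebras $B$, one for each finite Galois extension $\kappa'/\kappa$ in $\kappa^s$; $G$ acts on $B$ through $G_B=\operatorname{Gal}(\kappa'/\kappa)$, and $B$ is Galois over $A^h$ with group $G_B$. In particular every element of $\tilde A$ has an open stabilizer.
\item[(H3)] (Finite Galois descent.) $N\mapsto B\otimes_{A^h}N$ and $N''\mapsto N''^{\,G_B}$ are inverse equivalences between $A^h$-modules and $B$-modules with a semilinear action of $G_B$.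
\item[(H4)] A finite \'etale $\tilde A$-algebra is a product of copies of $\tilde A$.
\item[(H5)] For an \'etale $A$-algebra $B'$ the relative Frobenius $A\otimes_{F^e,A}B'\to B'$, $a\otimes b\mapsto ab^q$, is bijective. Hence $\tilde A=A\otimes_{A^q}\tilde A^q$.
\end{enumerate}

The analogue of $A_e$ is the subring $\tilde A_e=A_e[\tilde A^q]$ of $\tilde A$; these rings decrease with $e$, are stable under $G$, and $\tilde A_0=\tilde A$.

\begin{lemma}\label{lem:Atilde}
\begin{enumerate}
\item[(a)] $\tilde A_e=A_e\otimes_{A^q}\tilde A^q$ and $\tilde A=A\otimes_{A_e}\tilde A_e$; so $\tilde A$ is free over $\tilde A_e$ on the monomials $x^\alpha$, $\alpha_i<q$.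
\item[(b)] $\tilde A_e$ is a regular local ring of dimension $c$ with maximal ideal $\tilde P_e=P_e\tilde A_e$, and $\tilde P_e\subset\tilde{\mathfrak m}^{\,p^{e-e_0}}$ for $e\ge e_0$.
\item[(c)] The residue field $\tilde\kappa_e\subset\tilde\kappa$ of $\tilde A_e$ is stable under $G$, and $\tilde\kappa_e^{\,G}=\kappa_e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\tilde A^q$ is flat over $A^q$, the map $A_e\otimes_{A^q}\tilde A^q\to A\otimes_{A^q}\tilde A^q=\tilde A$ is injective, with image $\tilde A_e$. The second formula follows by associativity of the tensor product.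

(b) The regular local ring $\tilde A$ is finite and faithfully flat over $\tilde A_e$. Finiteness shows that $\tilde A_e$ is local of dimension $c$; being noetherian and being regular descend along faithfully flat maps. By (a) and (H1), $\tilde A_e/P_e\tilde A_e$ is a filtered colimit of \'etale $\kappa_e$-algebras, that is, of finite products of finite separable extensions. So each of its elements $a$ is a root of a separable polynomial over $\kappa_e$ and satisfies $a(1-ab)=0$ for some $b$. The ring is also local and nonzero; if $a$ is in its maximal ideal, $1-ab$ is a unit and $a=0$. So it is a field, separable algebraic over $\kappa_e$. The last claim is Lemma~\ref{lem:Te}(c).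

(c) The inclusion $\tilde A_e\subset\tilde A$ is local and $G$-equivariant. The field $\tilde\kappa_e^{\,G}=\tilde\kappa_e\cap\kappa$ is separable over $\kappa_e$, and purely inseparable because $\kappa^q\subset\kappa_e$.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $B$ be a henselian local domain containing $K$, with separably closed residue field $\lambda$. The elements of $B$ that are separable algebraic over $K$ form a field, which maps isomorphically onto the separable closure of $K$ in $\lambda$. This field is separably closed.
\end{lemma}

\begin{proof}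
If $a,b$ are roots of separable polynomials $f,g$ over $K$, then $K[a,b]$ is a domain and a quotient of $K[X,Y]/(f(X),g(Y))$, which is a product of finite separable extensions of $K$. So $K[a,b]$ is a finite separable field extension. A field maps injectively to $\lambda$, and Hensel's lemma lifts the simple roots of separable polynomials. The last claim holds because $\lambda$ is separably closed and separability is transitive.
\end{proof}

Let $K^s\subset\tilde A$ be the field given by this lemma; we identify it with its image in $\tilde\kappa$. It is stable under $G$. For $a\in K^s$ we have $K[a]=K[a^q]$ by separability, so $K^s\subset\tilde A_e$ for all $e$.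

\begin{lemma}\label{lem:intersection}
$\bigcap_e\tilde\kappa_e=K^s$.
\end{lemma}

\begin{proof}
We have just seen that $K^s$ lies in the intersection. Let $a$ lie in every $\tilde\kappa_e$. The coefficients of $\prod_{a'\in Ga}(X-a')$ lie in $\tilde\kappa_e^{\,G}=\kappa_e$ for all $e$, hence in $C_0$. So $a$ is separable over $C_0$, and over $K$ by Lemma~\ref{lem:Te}(f).
\end{proof}

Let $\tilde D^{(e)}=\operatorname{End}_{\tilde A_e}(\tilde A)$ and $\tilde D=\bigcup_e\tilde D^{(e)}$. Since $\tilde A^q\subset\tilde A_e$, the ring $\tilde D$ acts by \eqref{eq:action} on every $F$-module over $\tilde A$, and $\tilde D^{(e)}$ acts $\tilde A_e$-linearly; in particular $\tilde D$ acts $K^s$-linearly. For $Q\in\operatorname{End}_{A_e}(A)$ let $\tilde Q=Q\otimes1$ on $\tilde A=A\otimes_{A_e}\tilde A_e$. As $A$ is finite free over $A_e$, we have $\tilde D^{(e)}=\tilde A_e\otimes_{A_e}\operatorname{End}_{A_e}(A)$, which is spanned over $\tilde A_e$ by the $\tilde Q$.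

Let $\tilde M=\tilde A\otimes_AM_P$ with $F(a\otimes m)=a^p\otimes F(m)$. It is an $F$-module over $\tilde A$, it is $\tilde{\mathfrak m}$-torsion, it contains $M_P$, and $G$ acts on it by $\gamma\otimes1$, commuting with $F$. The operator $\tilde Q$ restricts to $Q$ on $M_P$: both send $aF^e(m)$ to $Q(a)F^e(m)$ for $a\in A$, $m\in M_P$. Also $\tilde Q$ commutes with $G$ on $\tilde A$, where $\gamma$ acts as $1\otimes\gamma$, and hence on $\tilde M$:
\[
\tilde Q\gamma\bigl(aF^e(m)\bigr)=\tilde Q(\gamma a)F^e(\gamma m)=\gamma\bigl(\tilde Q(a)F^e(m)\bigr)\qquad(a\in\tilde A,\ m\in\tilde M).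
\]

\begin{proposition}\label{prop:descent}
The maps $N\mapsto\tilde A\otimes_AN$ and $N'\mapsto N'^{\,G}$ are inverse inclusion-preserving bijections between the $A$-submodules of $M_P$ and the $G$-stable $\tilde A$-submodules of $\tilde M$. They restrict to bijections between the $D_A$-submodules of $M_P$ and the $G$-stable $\tilde D$-submodules of $\tilde M$.
\end{proposition}

\begin{proof}
An $A$-module $N$ killed by $P^t$ satisfies $A^h\otimes_AN=N$ by (H1), and so does every $P$-torsion module, being a union of such. So an $A$-submodule $N\subset M_P$ is an $A^h$-submodule and $\tilde A\otimes_AN=\tilde A\otimes_{A^h}N$. The inclusions $B\subset B'$ in (H2) are faithfully flat, so $\tilde A\otimes_AN$ is the union of the $B\otimes_{A^h}N$. By (H3), $(B\otimes N)^{G_B}=N$, so $(\tilde A\otimes N)^G=N$; in particular $\tilde M^G=M_P$. Conversely let $N'\subset\tilde M$ be $G$-stable. Then $N'\cap(B\otimes M_P)$ is a $G_B$-stable $B$-submodule, generated over $B$ by its invariants $N'\cap M_P=N'^{\,G}$ by (H3). Taking the union over $B$, we get $N'=\tilde A\cdot N'^{\,G}$, which is $\tilde A\otimes_AN'^{\,G}$ by flatness.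

Let $N$ be a $D_A$-submodule. By (H5) the elements of $\tilde A\otimes N$ are sums of elements $b^q\otimes m$ with $b\in\tilde A$, $m\in N$, and $\tilde Q(b^q\otimes m)=b^q\otimes Qm$. So $\tilde A\otimes N$ is stable under $\tilde D^{(e)}$. Conversely, if $N'$ is stable under $G$ and $\tilde D$, each $\tilde Q$ preserves $N'$ and commutes with $G$, so it preserves $N'^{\,G}$, where it acts as $Q$.
\end{proof}

\subsection{Trivialization of $\tilde M$}\label{sub:triv}

We recall two facts on top local cohomology. For elements $f_1,\dots,f_c$ of a noetherian ring $R$, the module $H^c_{(f)}(R)$ is the cokernel of the last \v{C}ech map, so it commutes with every base change $R\to R'$. If $R$ is regular local of dimension $c$ with maximal ideal $\mathfrak n$, then $H^c_{\mathfrak n}(R)$ is the injective hull of the residue field: it is injective and $\mathfrak n$-torsion, with one-dimensional socle $(0:\mathfrak n)$. If moreover $z_1,\dots,z_c$ generate $\mathfrak n$ and $Z=z_1\cdots z_c$, then $H^c_{\mathfrak n}(R)=\varinjlim_eR/(z_1^q,\dots,z_c^q)$, with injective transition maps given by multiplication by $Z^{pq-q}$; we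 write $[a/Z^q]$ for the class of $a$. So the socle is spanned by $[1/Z]$, and the socle of $R/(z_1^p,\dots,z_c^p)$ by $Z^{p-1}$.

Fix $z_1,\dots,z_c$ generating $PA$. Let $W=(0:_{M_P}P)$ be the socle of $M_P$. It is nonzero, and of finite dimension over $\kappa$; this is the only use of $F$-finiteness. If $c>0$, the map $F$ does not preserve $W$, since $F(w)$ is killed only by the $z_i^p$. We correct it by setting $\tau=Z^{p-1}F$. Let $(w_i)$ be a basis of $W$. By \eqref{eq:ann}, $(0:_{M_P}P^{[p]})=F^*W=\bigoplus_iAF(w_i)$ with $AF(w_i)\cong A/(z_1^p,\dots,z_c^p)$. The socle of this module is $W$, and it has the basis $\tau(w_i)$. So $\tau$ maps $W$ to $W$, satisfies $\tau(aw)=a^p\tau(w)$, and takes a basis to a basis.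

By flatness the socle of $\tilde M$ is $\kappa^s\otimes_\kappa W$, on which $Z^{p-1}F$ extends $\tau$ and again takes a basis to a basis. Lang's theorem \cite[1.1]{Katz} states that, over a separably closed field, a finite-dimensional space with such an operator has a basis of fixed vectors; precisely,
\[
V=\{v\in\kappa^s\otimes_\kappa W:\tau(v)=v\}
\]
is a finite-dimensional $\mathbb F_p$-space with $\kappa^s\otimes_{\mathbb F_p}V=\kappa^s\otimes_\kappa W$. The group $G$ commutes with $\tau$ and so acts on $V$. Stabilizers are open and $V$ is finite, so the action factors through a finite quotient of $G$ by an open subgroup. Neither $G$ nor $V$ involves $K$.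

Let $\tilde H=H^c_{\tilde{\mathfrak m}}(\tilde A)$ with $F[a/Z^q]=[a^p/Z^{pq}]$ and $\gamma[a/Z^q]=[\gamma(a)/Z^q]$. It is an $F$-module, because $F^*(\tilde A/(z^q))=\tilde A/(z^{pq})$. In $\tilde H$ the generator $[1/Z]$ of the socle is fixed by $\tau$, and $[a/Z^q]=aF^e[1/Z]$. This suggests the next formula.

\begin{proposition}\label{prop:theta}
The map $\Theta\colon\tilde H\otimes_{\mathbb F_p}V\to\tilde M$, $[a/Z^q]\otimes v\mapsto aF^e(v)$, is an isomorphism of $\tilde A$-modules. It carries $F\otimes1$ to $F$, the action of $\tilde D$ on the first factor to the action on $\tilde M$, and the diagonal action of $G$ to the action on $\tilde M$. The $\mathbb F_p[G]$-module $V$ is irreducible.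
\end{proposition}

\begin{proof}
The map is well defined, because $z_i^qF^e(v)=F^e(z_iv)=0$ and $Z^{pq-q}F^{e+1}(v)=F^e(Z^{p-1}F(v))=F^e(v)$, and $F^e$ is $\mathbb F_p$-linear. It is $\tilde A$-linear. It sends $[a^p/Z^{pq}]\otimes v$ to $a^pF^{e+1}(v)=F(aF^e(v))$, so it commutes with $F$, hence with $\tilde D$. It sends $[\gamma(a)/Z^q]\otimes\gamma v$ to $\gamma(aF^e(v))$. On socles it is $[a/Z]\otimes v\mapsto av$, which is bijective by Lang's theorem. A nonzero $\tilde{\mathfrak m}$-torsion module has nonzero socle, so the kernel of $\Theta$ is zero. The image is an injective module, so it has a complement in $\tilde M$; the complement is $\tilde{\mathfrak m}$-torsion with zero socle, hence zero.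

We identify the two modules. Let $V'\subset V$ be a $G$-stable subspace and $N'=(\tilde H\otimes V')^G\subset M_P$, so that $\tilde AN'=\tilde H\otimes V'$ by Proposition~\ref{prop:descent}. Then
\[
\tilde A\cdot AF(N')=\tilde AF(\tilde AN')=\tilde AF(\tilde H\otimes V')=\tilde H\otimes V'=\tilde AN',
\]
and the injectivity in Proposition~\ref{prop:descent} gives $AF(N')=N'$. As $M_P$ is $F$-simple, $N'$ is $0$ or $M_P$, so $V'$ is $0$ or $V$. Finally $V\ne0$ as $W\ne0$.
\end{proof}

\subsection{The $\tilde D$-submodules of $\tilde H\otimes V$}\label{sub:lattice}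

Write $\tilde H\otimes_{\mathbb F_p}V=\tilde H\otimes_{K^s}(K^s\otimes_{\mathbb F_p}V)$.

\begin{proposition}\label{prop:lattice}
The map $Y\mapsto\tilde H\otimes_{K^s}Y$ is an isomorphism from the lattice of $K^s$-subspaces of $K^s\otimes V$ onto the lattice of $\tilde D$-submodules of $\tilde H\otimes V$, and $\gamma(\tilde H\otimes Y)=\tilde H\otimes\gamma Y$ for $\gamma\in G$.
\end{proposition}

\begin{proof}
Let $\sigma_0$ be the socle of $\tilde H$, a line over $\tilde\kappa$. The socle of an $\tilde A$-submodule $N\subset\tilde H\otimes V$ is $\sigma_0\otimes_{\tilde\kappa}Y_0(N)$ for a unique $\tilde\kappa$-subspace $Y_0(N)\subset\tilde\kappa\otimes V$. Since $\tilde D$ acts $K^s$-linearly on $\tilde H$, the module $\tilde H\otimes_{K^s}Y$ is a $\tilde D$-submodule, and its socle is $\sigma_0\otimes_{K^s}Y$, so that $Y_0=\tilde\kappa\otimes_{K^s}Y$. Hence $\tilde H\otimes Y\subset\tilde H\otimes Y'$ if and only if $Y\subset Y'$. The formula for $\gamma$ holds because $\gamma(ah\otimes v)=\gamma(a)\gamma(h)\otimes\gamma(v)$. It remains to show that a $\tilde D$-submodule $N$ is determined by $Y_0(N)$, and that $Y_0(N)$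 is defined over $K^s$.

Let $\tilde H_e=\tilde A_e\otimes_{\tilde A^q}F^e(\tilde H)$. Then $\tilde H=\tilde A\otimes_{\tilde A^q}F^e(\tilde H)=\tilde A\otimes_{\tilde A_e}\tilde H_e$, with $\tilde D^{(e)}$ acting on the first factor, and $\tilde H_e\subset\tilde H$. Through the isomorphism $\tilde A\to\tilde A^q$, the module $F^e(\tilde H)$ is $H^c_{(z^q)}(\tilde A^q)$, so $\tilde H_e\cong H^c_{(z^q)}(\tilde A_e)$ by base change. The ideal $(z^q)\tilde A_e$ has radical $\tilde P_e$, since $u\in\tilde P_e\subset(z)\tilde A$ implies $u^q\in(z^q)\tilde A^q$. By Lemma~\ref{lem:Atilde}(b), the socle $\sigma_e=(0:_{\tilde H_e}\tilde P_e)$ is a line over $\tilde\kappa_e$. Put $\Sigma_e=\tilde A\otimes_{\tilde A_e}\sigma_e\subset\tilde H$, a nonzero $\tilde A$-submodule killed by $\tilde P_e$; its socle is $\sigma_0$.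

By Lemmas~\ref{lem:morita} and~\ref{lem:Atilde}(a), $N=\tilde A\otimes_{\tilde A_e}N_e$ with $N_e=N\cap(\tilde H_e\otimes V)$. Write $(0:_{N_e}\tilde P_e)=\sigma_e\otimes_{\tilde\kappa_e}Y_e$ with $Y_e\subset\tilde\kappa_e\otimes V$. By flatness,
\begin{equation}\label{eq:Pe-torsion}
(0:_N\tilde P_e)=\tilde A\otimes_{\tilde A_e}(0:_{N_e}\tilde P_e)=\Sigma_e\otimes_{\tilde\kappa_e}Y_e\ \subset\ \Sigma_e\otimes_{\tilde\kappa_e}(\tilde\kappa_e\otimes V).
\end{equation}
This module contains the socle of $N$. It is a direct sum of copies of $\Sigma_e$ indexed by a basis of $Y_e$, so its socle is $\sigma_0\otimes_{\tilde\kappa_e}Y_e$. Therefore $Y_0(N)=\tilde\kappa\otimes_{\tilde\kappa_e}Y_e$ for all $e$.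

Fix an $\mathbb F_p$-basis of $V$. The reduced echelon basis of $Y_e$ is also the reduced echelon basis of $Y_0(N)$, which is unique. So its entries lie in $\bigcap_e\tilde\kappa_e=K^s$ (Lemma~\ref{lem:intersection}), and $Y_0(N)$ is defined over $K^s$. Moreover $Y_e=Y_0(N)\cap(\tilde\kappa_e\otimes V)$, so $Y_0(N)$ determines $(0:_N\tilde P_e)$ by \eqref{eq:Pe-torsion}. An element of $N$ is killed by some $\tilde{\mathfrak m}^t$, hence by $\tilde P_e$ as soon as $p^{e-e_0}\ge t$, by Lemma~\ref{lem:Atilde}(b). So $N=\bigcup_e(0:_N\tilde P_e)$ is determined by $Y_0(N)$.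
\end{proof}

Propositions~\ref{prop:descent}, \ref{prop:theta} and \ref{prop:lattice} combine as follows.

\begin{corollary}\label{cor:lattice}
The lattice of $D_A$-submodules of $M_P$ is isomorphic to the lattice of $G$-stable $K^s$-subspaces of $K^s\otimes_{\mathbb F_p}V$, with the diagonal action.
\end{corollary}

\subsection{Removing the coefficient field}\label{sub:rho}

It remains to identify $K^s$ with $k^s$ so that the action of $G$ becomes independent of $K$. Reduction modulo $\tilde{\mathfrak m}$ does not do this, since for $P\ne\mathfrak m$ there is no map from $\tilde\kappa$ to $k^s$. We use a subring of $\tilde A$ that contains $K^s$ for every $K$ and has residue field $k^s$.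

Let $S^{sh}$ be the strict henselization of $S$, with residue field $k^s$. As $S$ is complete, it is henselian, and (H1), (H2) for $S$ say that $S^{sh}$ is a henselian regular local ring, the filtered union of finite \'etale local subalgebras $S''$ that are Galois over $S$ with groups $G''=\operatorname{Gal}(k''/k)$, and $\operatorname{Aut}_S(S^{sh})=\operatorname{Gal}(k^s/k)$.

\begin{lemma}\label{lem:rho}
There are an $S$-algebra homomorphism $j\colon S^{sh}\to\tilde A$ and a continuous homomorphism $\rho\colon G\to\operatorname{Gal}(k^s/k)$ with $\gamma j=j\rho(\gamma)$ for all $\gamma\in G$; their construction does not involve a coefficient field. For every $K$ there is an isomorphism of fields $\phi\colon k^s\to K^s$ with $\phi(\rho(\gamma)a)=\gamma\phi(a)$.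
\end{lemma}

\begin{proof}
By (H4), $\tilde A\otimes_SS''$ is a product of $|G''|$ copies of the local ring $\tilde A$, so $\operatorname{Hom}_S(S'',\tilde A)$ has exactly $|G''|$ elements. A filtered inverse limit of finite nonempty sets is nonempty, and this gives $j$. The restriction of $j$ to $S''$ is injective: $S''$ is a domain (it is regular local) and integral over $S$, so a nonzero ideal of $S''$ meets $S$, while $S\to\tilde A$ is injective. Hence the maps $j\circ g$, $g\in G''$, are distinct and exhaust $\operatorname{Hom}_S(S'',\tilde A)$. For $\gamma\in G$ there is thus a unique $g\in G''$ with $\gamma j=jg$ on $S''$. By uniqueness these elements are compatible as $S''$ varies and define $\rho(\gamma)$, and $\gamma\gamma'j=\gamma j\rho(\gamma')=j\rho(\gamma)\rho(\gamma')$ shows that $\rho$ is a homomorphism. The preimage of $\operatorname{Gal}(k^s/k'')$ is the pointwise stabilizer of $j(S'')$, which is generated over $S$ by finitely many elements with open stabilizers; so $\rho$ is continuous.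

By Lemma~\ref{lem:lift} the elements of $S^{sh}$ separable algebraic over $K$ form a field $K'$, and reduction $K'\to k^s$ is an isomorphism, equivariant for $\operatorname{Aut}_S(S^{sh})$. The map $j$ embeds $K'$ in $K^s$. Since $K^s$ is separable algebraic over the separably closed field $j(K')$, we get $j(K')=K^s$. Let $\phi$ be the inverse of reduction followed by $j$.
\end{proof}

Let $\mathcal W=k^s\otimes_{\mathbb F_p}V$ with $\gamma(a\otimes v)=\rho(\gamma)(a)\otimes\gamma v$. It does not involve $K$, and by Corollary~\ref{cor:lattice} and Lemma~\ref{lem:rho} the lattice of $D_A$-submodules of $M_P$ is isomorphic, for every $K$, to the lattice of $G$-stable $k^s$-subspaces of $\mathcal W$. To apply Proposition~\ref{prop:local} we need complements. Averaging over a finite group is not possible in characteristic $p$ in general. We treat $\ker\rho$, which acts linearly, by the irreducibility of $V$; for the quotient, which acts faithfully on scalars, an element of trace one replaces the inverse of the group order.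

\begin{lemma}\label{lem:semisimple}
Every $G$-stable $k^s$-subspace $Y\subset\mathcal W$ has a $G$-stable complement.
\end{lemma}

\begin{proof}
Let $G_1=\ker\rho$, a normal subgroup acting $k^s$-linearly on $\mathcal W$. By Clifford's theorem, the restriction of an irreducible representation of a finite group to a normal subgroup is semisimple; so $V$ is semisimple over $\mathbb F_p[G_1]$. The image $B$ of $\mathbb F_p[G_1]$ in $\operatorname{End}_{\mathbb F_p}(V)$ has a faithful semisimple finite module, so it is a semisimple algebra, a product of matrix algebras over finite fields $\mathbb F$. Each $k^s\otimes_{\mathbb F_p}\mathbb F$ is a product of copies of $k^s$, so $k^s\otimes B$ is semisimple, and $\mathcal W$ is a semisimple $k^s[G_1]$-module. Hence the set $\Pi$ of $k^s$-linear $G_1$-equivariant maps $\pi\colon\mathcal W\to Y$ with $\pi|_Y=\operatorname{id}$ is not empty.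

The group $G$ acts on $\Pi$ by $\pi\mapsto\gamma\pi\gamma^{-1}$: the conjugate is $k^s$-linear, is the identity on $Y$, and is $G_1$-equivariant since $G_1$ is normal. Fix $\pi_0\in\Pi$. Its stabilizer contains $G_1$, and it is open: vectors of $\mathcal W$ have open stabilizers, and an element that fixes a basis $(w_i)$ of $\mathcal W$ and all $\pi_0(w_i)$ fixes $\pi_0$. The intersection $G'$ of the finitely many conjugates of this stabilizer is an open normal subgroup containing $G_1$. Let $E'\subset k^s$ be the fixed field of $\rho(G')$; it is stable under $G$. The subgroup $\rho(G')$ is compact, hence closed, so $\rho(G')=\operatorname{Gal}(k^s/E')$. An element $\gamma$ acting trivially on $E'$ therefore lies in $G'G_1=G'$, and the finite group $G/G'$ acts faithfully on $E'$. Distinct automorphisms of a field are linearly independent, so the trace $a\mapsto\sum_{\gamma\in G/G'}\rho(\gamma)(a)$ is not zero on $E'$; dividing an element by its nonzero trace, which is $G$-invariant, we find $\lambda\in E'$ of trace $1$. Put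
\[
\pi=\sum_{\gamma\in G/G'}\rho(\gamma)(\lambda)\;\gamma\pi_0\gamma^{-1}.
\]
The summands depend only on the cosets, the coefficients add up to $1$, and so $\pi$ is a $k^s$-linear map to $Y$ with $\pi|_Y=\operatorname{id}$. Conjugation by $\gamma'$ takes the summand for $\gamma$ to the summand for $\gamma'\gamma$. So $\pi$ commutes with $G$, and $\ker\pi$ is the required complement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $M$ be $F$-simple, with $P$, $V$, $\rho$, $\mathcal W$ as above, and let $r$ be the length of $\mathcal W$. By Lemma~\ref{lem:semisimple}, $\mathcal W$ is a direct sum of $r$ minimal nonzero $G$-stable subspaces. A lattice isomorphism preserves sums, intersections and minimal elements, so $M_P$ is a direct sum of $r$ minimal nonzero $D_A$-submodules. By Proposition~\ref{prop:local}, $M$ is a direct sum of $r$ simple $D_K$-modules with associated prime $P$. The same holds for $L$, with the same $P$ and $r$.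

A general $M$ as in the theorem has a composition series as an $F$-module, finite because $F$-submodules are $D_K$-submodules. Its factors are $F$-simple, $F$-finite and of finite length over $D_K$ and $D_L$, and $\ell_{K,P}$ and $\ell_{L,P}$ are additive.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bj} Bj\"ork, \emph{Rings of Differential Operators}.

\bibitem{Katz} Katz, SGA 7, XXII.

\bibitem{Lyu93} Lyubeznik, Invent. Math. 113 (1993).

\bibitem{Lyu97} Lyubeznik, J. reine angew. Math. 491 (1997).

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.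

\bibitem{NWZ} Luis N\'u\~nez-Betancourt, Emily E. Witt, Wenliang Zhang, \emph{A survey on the Lyubeznik numbers}, arXiv:1406.7590 (2014).

\end{thebibliography}
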